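\title{Total reflexivity of semidualizing modules is not transitive}

\begin{abstract}
Let $A$, $B$, $C$ be semidualizing modules over a commutative noetherian local ring, with $B$ totally $A$-reflexive and $C$ totally $B$-reflexive. We show that $C$ need not be totally $A$-reflexive. Over every field $k$ we construct a local $k$-algebra $R$ of dimension $800$ over $k$ with such modules and $\operatorname{Ext}^i_R(C,A)\neq0$ for all $i\geq1$; power series extensions give complete Cohen--Macaulay examples of every Krull dimension. The construction starts from a $2\times2$ matrix of square zero over a $10$-dimensional ring that is exact while its transpose is not. We also show that $C$ is totally $A$-reflexive exactly when the modules $\operatorname{Hom}_R(B,A)$ and $\operatorname{Hom}_R(C,B)$ are Tor-independent and their tensor product is totally $A$-reflexive.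
\end{abstract}

\section{Introduction}

All rings are commutative and noetherian. For a ring $R$ and an $R$-module $A$, the functor $\operatorname{Hom}_R(-,A)$ is a candidate for a duality, and the following definitions single out the modules on which it behaves like one.

\begin{definition}\label{def:basic}
A finitely generated $R$-module $A$ is \emph{semidualizing} if the homothety map $\chi^R_A\colon R\to\operatorname{Hom}_R(A,A)$, $r\mapsto(a\mapsto ra)$, is an isomorphism and $\operatorname{Ext}^i_R(A,A)=0$ for all $i\geq1$. Given a semidualizing module $A$, a finitely generated $R$-module $M$ is \emph{totally $A$-reflexive} if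
\begin{itemize}
\item the biduality map $\delta^A_M\colon M\to\operatorname{Hom}_R(\operatorname{Hom}_R(M,A),A)$, $m\mapsto(\phi\mapsto\phi(m))$, is an isomorphism,
\item $\operatorname{Ext}^i_R(M,A)=0$ for all $i\geq1$, and
\item $\operatorname{Ext}^i_R(\operatorname{Hom}_R(M,A),A)=0$ for all $i\geq1$.
\end{itemize}
The ring $R$ is a semidualizing module over itself, and a totally $R$-reflexive module is called \emph{totally reflexive over $R$}.
\end{definition}

The two Ext conditions say that dualizing $M$, and dualizing again, produces nothing in higher degrees; the first condition says that $M$ is recovered from its dual. For $M=R$ we have $\operatorname{Hom}_R(R,A)=A$ and $\delta^A_R=\chi^R_A$, so the three conditions become the definition of a semidualizing module: $A$ is semidualizing precisely when the duality works for $R$ itself.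

For semidualizing modules $A$ and $B$ write $B\preceq A$ if $B$ is totally $A$-reflexive. Then $R\preceq A$ and $A\preceq A$ for every $A$ (Lemma~\ref{lem:elementary}). If $R$ is a finite-dimensional algebra over a field $k$, the module $D_R=\operatorname{Hom}_k(R,k)$ is semidualizing and $A\preceq D_R$ for every $A$ (Example~\ref{ex:field}). So $\preceq$ looks like an ordering, and one wants to know whether it is transitive. This is the question from \cite{SW} that we answer:

\begin{quote}
Let $R$ be a local ring and let $A$, $B$, $C$ be semidualizing $R$-modules. If $B$ is totally $A$-reflexive and $C$ is totally $B$-reflexive, must $C$ be totally $A$-reflexive?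
\end{quote}

There are two reasons to guess that the answer is yes. First, a tower of rings over which $R$ is finite free produces a chain of semidualizing modules, and in such a chain the relation is transitive (see the remark after Corollary~\ref{cor:tower}). Second, put $P=\operatorname{Hom}_R(B,A)$ and $Q=\operatorname{Hom}_R(C,B)$. Adjunction and the biduality isomorphisms $\delta^A_B$ and $\delta^B_C$ give
\begin{equation}\label{eq:adjunction}
\operatorname{Hom}_R(P\otimes_RQ,A)\cong\operatorname{Hom}_R(Q,\operatorname{Hom}_R(P,A))\cong\operatorname{Hom}_R(Q,B)\cong C .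
\end{equation}
Thus $C$ is always the $A$-dual of a finitely generated module. If one reads $\operatorname{Hom}_R(B,A)$ as a quotient $A/B$, one expects $A/C=(A/B)(B/C)$, that is, $\operatorname{Hom}_R(C,A)\cong P\otimes_RQ$. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $k$ be a field. There are a local $k$-algebra $R$ with residue field $k$ and $\dim_kR=800$ and semidualizing $R$-modules $A$, $B$, $C$ such that $B$ is totally $A$-reflexive, $C$ is totally $B$-reflexive, and $\operatorname{Ext}^i_R(C,A)\neq0$ for all $i\geq1$. In particular $C$ is not totally $A$-reflexive. For each $i\geq1$ the length of $\operatorname{Ext}^i_R(C,A)$ is $4$ if $\operatorname{char}k\neq2$ and $16$ if $\operatorname{char}k=2$.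
\end{theorem}

\begin{corollary}\label{cor:dimension}
For every field $k$ and every $e\geq0$ there are a complete Cohen--Macaulay local ring $S$ of dimension $e$ with residue field $k$ and semidualizing $S$-modules $A$, $B$, $C$ such that $B$ is totally $A$-reflexive, $C$ is totally $B$-reflexive, and $\operatorname{Ext}^i_S(C,A)\neq0$ for all $i\geq1$.
\end{corollary}

The second heuristic above turns into a criterion.

\begin{theorem}\label{thm:criterion}
Let $R$ be a local ring and let $A$, $B$, $C$ be semidualizing $R$-modules with $B$ totally $A$-reflexive and $C$ totally $B$-reflexive. Put $P=\operatorname{Hom}_R(B,A)$ and $Q=\operatorname{Hom}_R(C,B)$. Then $\mathbf{R}\mathrm{Hom}_R(P\otimes^{\mathbf{L}}_RQ,A)\cong C$, and the following are equivalent: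
\begin{itemize}
\item[(i)] $C$ is totally $A$-reflexive;
\item[(ii)] $\operatorname{Tor}^R_i(P,Q)=0$ for all $i\geq1$, and $P\otimes_RQ$ is totally $A$-reflexive.
\end{itemize}
In this case $\operatorname{Hom}_R(C,A)\cong P\otimes_RQ$.
\end{theorem}

Sections~\ref{sec:relative} and~\ref{sec:squarezero} reduce Theorem~\ref{thm:main} to a problem of linear algebra over an artinian ring, Section~\ref{sec:matrix} solves that problem, and Section~\ref{sec:construction} assembles the example. Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}; derived functors appear only there.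

\section{Duality along finite free maps}\label{sec:relative}

We begin with two general facts.

\begin{lemma}\label{lem:elementary}
Let $A$ be a semidualizing $R$-module.
\begin{itemize}
\item[(a)] Finite direct sums of totally $A$-reflexive modules are totally $A$-reflexive, and so are finite free modules.
\item[(b)] If $M$ is totally $A$-reflexive, then so is $\operatorname{Hom}_R(M,A)$. In particular $A\cong\operatorname{Hom}_R(R,A)$ is totally $A$-reflexive.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Hom, Ext and $\delta^A$ commute with finite direct sums, and the case $M=R$ was treated after Definition~\ref{def:basic}.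

(b) Write $(-)^*=\operatorname{Hom}_R(-,A)$ and $\delta=\delta^A$. For $i\geq1$ we have $\operatorname{Ext}^i_R(M^*,A)=0$ by hypothesis and $\operatorname{Ext}^i_R(M^{**},A)\cong\operatorname{Ext}^i_R(M,A)=0$. For $\phi\in M^*$ and $m\in M$,
\[
\big((\delta_M)^*\delta_{M^*}(\phi)\big)(m)=\delta_{M^*}(\phi)(\delta_M(m))=\delta_M(m)(\phi)=\phi(m).
\]
So $(\delta_M)^*\circ\delta_{M^*}$ is the identity, and $\delta_{M^*}$ is the inverse of the isomorphism $(\delta_M)^*$.
\end{proof}

\begin{lemma}[Flat base change]\label{lem:flat}
Let $R\to S$ be a flat ring homomorphism. For finitely generated $R$-modules $M$, $N$ and all $i\geq0$,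
\[
\operatorname{Ext}^i_R(M,N)\otimes_RS\cong\operatorname{Ext}^i_S(M\otimes_RS,N\otimes_RS).
\]
If $A$ is semidualizing over $R$, then $A\otimes_RS$ is semidualizing over $S$; if moreover $M$ is totally $A$-reflexive, then $M\otimes_RS$ is totally $(A\otimes_RS)$-reflexive.
\end{lemma}

\begin{proof}
The natural map $\beta\colon\operatorname{Hom}_R(F,N)\otimes_RS\to\operatorname{Hom}_S(F\otimes_RS,N\otimes_RS)$, $\phi\otimes s\mapsto s(\phi\otimes1)$, is bijective for $F$ finite free. Apply it to a resolution $F$ of $M$ by finite free modules. By flatness, $F\otimes_RS$ resolves $M\otimes_RS$ and $-\otimes_RS$ commutes with homology, which gives the isomorphism; for $i=0$ it is $\beta$ itself. The Ext conditions therefore pass to $S$. Further, $\beta\circ(\chi^R_A\otimes S)$ is the homothety map of $A\otimes_RS$, since both are $S$-linear and send $1$ to the identity. Finally, identify both $\operatorname{Hom}_R(\operatorname{Hom}_R(M,A),A)\otimes_RS$ and the bidual of $M\otimes_RS$ with $\operatorname{Hom}_S(\operatorname{Hom}_R(M,A)\otimes_RS,A\otimes_RS)$ by means of $\beta$. Then $\delta^A_M\otimes S$ and the biduality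 map of $M\otimes_RS$ both send $m\otimes1$ to $(\phi\otimes1\mapsto\phi(m)\otimes1)$, so they agree.
\end{proof}

The next lemma supplies semidualizing modules for which total reflexivity can be tested over a smaller ring. A homomorphism $S\to R$ is \emph{finite free} if it makes $R$ a free $S$-module of finite rank. For an $R$-module $X$ we regard $\operatorname{Hom}_S(X,S)$ as an $R$-module by $(rg)(m)=g(rm)$, and we put
\[
\omega_{R/S}=\operatorname{Hom}_S(R,S).
\]

\begin{lemma}\label{lem:relative}
Let $S\to R$ be finite free, let $\omega=\omega_{R/S}$, and let $X$ be a finitely generated $R$-module.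
\begin{itemize}
\item[(a)] $\operatorname{Ext}^i_R(X,\omega)\cong\operatorname{Ext}^i_S(X,S)$ for all $i\geq0$, and for $i=0$ the isomorphism is $R$-linear.
\item[(b)] $\omega$ is a semidualizing $R$-module.
\item[(c)] $X$ is totally $\omega$-reflexive if and only if $X$ is totally reflexive over $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $\theta_X\colon\operatorname{Hom}_R(X,\omega)\to\operatorname{Hom}_S(X,S)$, $f\mapsto(m\mapsto f(m)(1))$, is $R$-linear and natural in $X$, with inverse $g\mapsto(m\mapsto(r\mapsto g(rm)))$. Because $R$ is finite free over $S$, a resolution $F$ of $X$ by finite free $R$-modules is also one by finite free $S$-modules. The isomorphism of complexes $\theta_F$ gives the claim.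

(b) The module $\omega$ is finite free over $S$, hence finitely generated over $R$, and $\operatorname{Ext}^i_R(\omega,\omega)\cong\operatorname{Ext}^i_S(\omega,S)=0$ for $i\geq1$. The composite $\theta_\omega\circ\chi^R_\omega$ sends $r$ to $(h\mapsto(rh)(1)=h(r))$. This is the biduality map of the finite free $S$-module $R$, so it is bijective, and then $\chi^R_\omega$ is bijective.

(c) By (a) applied to $X$ and to $\operatorname{Hom}_R(X,\omega)\cong\operatorname{Hom}_S(X,S)$, the Ext conditions over $R$ and over $S$ are equivalent. Consider the composite
\[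
X\xrightarrow{\delta^\omega_X}\operatorname{Hom}_R(\operatorname{Hom}_R(X,\omega),\omega)\xrightarrow{\ \theta\ }\operatorname{Hom}_S(\operatorname{Hom}_R(X,\omega),S)\to\operatorname{Hom}_S(\operatorname{Hom}_S(X,S),S),
\]
whose last map is composition with $\theta_X^{-1}$. An element $m$ goes to $(f\mapsto f(m))$, then to $(f\mapsto f(m)(1)=\theta_X(f)(m))$, then to $(g\mapsto g(m))$. So the composite is $\delta^S_X$. The last two maps are bijective, hence $\delta^\omega_X$ is bijective if and only if $\delta^S_X$ is.
\end{proof}

\begin{example}\label{ex:field}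
If $R$ is a finite-dimensional $k$-algebra, then $k\to R$ is finite free and $\omega_{R/k}=D_R$. Finite-dimensional vector spaces are totally reflexive over $k$. So $D_R$ is semidualizing and every finitely generated $R$-module is totally $D_R$-reflexive.
\end{example}

\begin{corollary}\label{cor:tower}
Let $\Lambda\to E\to R$ be finite free maps, and let $A=\omega_{R/\Lambda}$ and $B=\omega_{R/E}$. Then $A$ and $B$ are semidualizing and $B$ is totally $A$-reflexive. A finitely generated $R$-module $C$ is totally $B$-reflexive if and only if it is totally reflexive over $E$, and $\operatorname{Ext}^i_R(C,A)\cong\operatorname{Ext}^i_\Lambda(C,\Lambda)$ for all $i$.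
\end{corollary}

\begin{proof}
The composite $\Lambda\to R$ is finite free, so Lemma~\ref{lem:relative} applies to both $\Lambda\to R$ and $E\to R$. It remains to see that $B$ is totally reflexive over $\Lambda$. But $B=\operatorname{Hom}_E(R,E)$ is finite free over $E$, hence finite free over $\Lambda$.
\end{proof}

For a longer tower $S_0\to S_1\to\dots\to S_n\to R$ of finite free maps the corollary gives $\omega_{R/S_j}\preceq\omega_{R/S_i}$ whenever $i\leq j$. These are the transitive chains mentioned in the introduction, and they show that the third module $C$ of a counterexample cannot come from prolonging the tower that defines $A$ and $B$. The corollary leaves two tasks.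
\begin{itemize}
\item[(1)] Find a finite free map $\Lambda\to E$ and a module $M$ that is totally reflexive over $E$ but has $\operatorname{Ext}^i_\Lambda(M,\Lambda)\neq0$ for $i\geq1$.
\item[(2)] Find a local ring $R$, finite free over $E$, and a \emph{semidualizing} $R$-module $C$ that, as an $E$-module, is a direct sum of copies of $E$ and at least one copy of $M$.
\end{itemize}

\section{A square-zero element}\label{sec:squarezero}

From now on $k$ is a field. The simplest candidates for $M$ are cyclic modules with a resolution of period one. Let $T=k[x]/(x^2)$. For a module $M$ on which an element $x$ acts with $x^2=0$, put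
\[
H(x;M)=\ker(x\colon M\to M)/xM,
\]
and say that $x$ is \emph{exact} on $M$ if $H(x;M)=0$.

\begin{lemma}\label{lem:T}
Let $M$ be a finitely generated $T$-module, and let $\rho$ be the rank of the $k$-linear map $x\colon M\to M$. Then $M\cong T^{\rho}\oplus k^{h}$ with $h=\dim_kH(x;M)=\dim_kM-2\rho$. In particular $M$ is free if and only if $x$ is exact on $M$, and $\dim_kH(x;\operatorname{Hom}_k(M,k))=\dim_kH(x;M)$.
\end{lemma}

\begin{proof}
The Jordan blocks of $x$ have size $2$ or $1$ and give summands $T$ or $k$. A summand $T$ contributes $1$ to $\rho$ and $0$ to $\dim_kH$; a summand $k$ contributes $0$ and $1$. On $\operatorname{Hom}_k(M,k)$ the element $x$ acts by the dual linear map, which has the same rank $\rho$.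
\end{proof}

\begin{lemma}\label{lem:cyclic}
Let $E$ be a ring and $x\in E$ an element with $x^2=0$ that is exact on $E$.
\begin{itemize}
\item[(a)] $E/xE$ is totally reflexive over $E$, and $\operatorname{Hom}_E(E/xE,E)\cong E/xE$.
\item[(b)] $\operatorname{Tor}^E_i(W,E/xE)\cong H(x;W)$ for every $E$-module $W$ and all $i\geq1$.
\item[(c)] If $\Lambda\to E$ is finite free, then $\operatorname{Ext}^i_\Lambda(E/xE,\Lambda)\cong H(x;\omega_{E/\Lambda})$ for all $i\geq1$.
\end{itemize}
\end{lemma}

\begin{proof}
By exactness, $F=(\cdots\xrightarrow{x}E\xrightarrow{x}E\to0)$ is a free resolution of $M=E/xE$. Applying $W\otimes_E-$ gives (b). In (c), $F$ is also a free resolution over $\Lambda$, and $\operatorname{Hom}_\Lambda(F,\Lambda)$ is the complex $0\to\omega_{E/\Lambda}\xrightarrow{x}\omega_{E/\Lambda}\xrightarrow{x}\cdots$.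

For (a), the case $\Lambda=E$ of (c) gives $\operatorname{Ext}^i_E(M,E)=0$ for $i\geq1$. A homomorphism $M\to E$ is determined by the image of $1$, which can be any element of $\ker x=xE$. So $M^*=\operatorname{Hom}_E(M,E)$ is generated by the map $\phi$ with $\phi(1)=x$, whose annihilator is $\ker x=xE$. Thus $M^*\cong M$, which gives the second Ext condition, and $\psi\mapsto\psi(\phi)$ is a bijection $M^{**}\to xE$. Under it $\delta^E_M$ becomes the map $E/xE\to xE$, $e\mapsto ex$, which is bijective.
\end{proof}

So task (1) is solved, with $M=E/xE$, by a finite free map $\Lambda\to E$ and an element $x$ that is exact on $E$ but not on $\omega_{E/\Lambda}$. Choose a $\Lambda$-basis of $E$. Multiplication by $x$ on $E$ is given by a square matrix over $\Lambda$, and since $(xg)(e)=g(xe)$, multiplication by $x$ on $\omega_{E/\Lambda}$ is given in the dual basis by the transposed matrix. For the first ring one would try, $E=\Lambda[x]/(x^2)$ with basis $1,x$, these matrices are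
\begin{equation}\label{eq:block}
\begin{pmatrix}0&0\\1&0\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}0&1\\0&0\end{pmatrix}.
\end{equation}
Both are exact, in agreement with the fact that $E/xE=\Lambda$ is free over $\Lambda$. We need a matrix that is exact while its transpose is not.

\section{An exact matrix whose transpose is not exact}\label{sec:matrix}

A matrix $\partial\in M_n(\Lambda)$ acts on the column vectors $\Lambda^n$. If $\partial^2=0$, then $(\partial^\top)^2=(\partial^2)^\top=0$ because $\Lambda$ is commutative.

\begin{definition}\label{def:pair}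
An \emph{asymmetric pair} $(\Lambda,\partial)$ consists of a finite-dimensional local $k$-algebra $\Lambda$ with residue field $k$ and a matrix $\partial\in M_n(\Lambda)$ with $\partial^2=0$ such that $\ker\partial=\operatorname{im}\partial$ and $\ker\partial^\top\neq\operatorname{im}\partial^\top$ on $\Lambda^n$. Its \emph{defect} is $h=\dim_k(\ker\partial^\top/\operatorname{im}\partial^\top)\geq1$.
\end{definition}

By Lemma~\ref{lem:T}, this is a statement about ranks of $k$-linear maps. With $\ell=\dim_k\Lambda$, the map $\partial$ must have rank $n\ell/2$, the map $\partial^\top$ must have smaller rank, and $h=n\ell-2\operatorname{rank}_k\partial^\top$. That the two ranks can differ is already visible in a ring of dimension $3$.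

\begin{example}\label{ex:toy}
Let $\Lambda=k[a,b]/(a,b)^2$, with maximal ideal $\mathfrak{m}$, and
\[
\partial=\begin{pmatrix}a&b\\0&0\end{pmatrix},\qquad\partial^\top=\begin{pmatrix}a&0\\b&0\end{pmatrix}.
\]
Both matrices have square zero and kill $\mathfrak{m}\Lambda^2$, so their images are the $k$-spans of their columns. The image of $\partial$ is spanned by $(a,0)$ and $(b,0)$, and the image of $\partial^\top$ by $(a,b)$. The ranks are $2$ and $1$. Exactness would need rank $3$, so this is not yet an asymmetric pair.
\end{example}

Three observations show where to look. For $n=1$ we have $\partial=\partial^\top$, so $n\geq2$. If $\Lambda$ is self-injective, the exact functor $\operatorname{Hom}_\Lambda(-,\Lambda)$ carries exactness of $\partial$ to exactness of $\partial^\top$. If $\mathfrak{m}_\Lambda^2=0$ and $\partial$ has entries in $\mathfrak{m}_\Lambda$, then as in the example $\dim_k\ker\partial\geq n(\ell-1)$ and $\dim_k\operatorname{im}\partial\leq n$, so exactness forces $\ell\leq2$, and $\Lambda$ is one of the self-injective rings $k$ and $k[y]/(y^2)$.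

We therefore try $n=2$ and a graded ring $\Lambda=k\oplus\Lambda_1\oplus\Lambda_2$, with $\partial=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ a matrix of linearly independent elements of $\Lambda_1$. Exactness of $\partial$ means exactness of $0\to k^2\to\Lambda_1^2\to\Lambda_2^2\to0$, where $\Lambda_i^2=\Lambda_i\oplus\Lambda_i$; this forces $\dim_k\Lambda_1=\dim_k\Lambda_2+1$. To spoil the transpose we add a fifth element $u\in\Lambda_1$ with $cu=du=0$. Then $\partial^\top(0,u)=(cu,du)=0$, although $(0,u)$ is not a $k$-combination of the columns $(a,b)$ and $(c,d)$ of $\partial^\top$; the vectors $\partial(u,0)=(au,cu)$ and $\partial(0,u)=(bu,du)$ are not forced to vanish. With $\dim_k\Lambda_1=5$ we need $\dim_k\Lambda_2=4$, hence $15-4=11$ quadratic relations. Four come from $\partial^2=0$ and two are $cu=du=0$. The other five must leave $\partial\colon\Lambda_1^2\to\Lambda_2^2$ surjective, and $a^2=b^2=u^2=0$, $bu=ac$, $c^2=au$ is a choice that does.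

Explicitly, let $\Lambda_1$ have basis $a,b,c,d,u$ and let $\Lambda_2$ have basis $p,q,r,s$. Define the product $\Lambda_1\times\Lambda_1\to\Lambda_2$ by the symmetric table
\[
\begin{array}{c|ccccc}
 &a&b&c&d&u\\\hline
a&0&p&q&r&s\\
b&p&0&0&-p&q\\
c&q&0&s&-q&0\\
d&r&-p&-q&0&0\\
u&s&q&0&0&0
\end{array}
\]
and put $\Lambda_2\cdot(\Lambda_1\oplus\Lambda_2)=0$. Every product of three elements of $\mathfrak{m}_\Lambda=\Lambda_1\oplus\Lambda_2$ is zero in either bracketing, so the multiplication is associative. Thus $\Lambda$ is a local $k$-algebra with residue field $k$ and $\dim_k\Lambda=10$.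

\begin{proposition}\label{prop:matrix}
For this ring $\Lambda$ and $\partial=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$, the pair $(\Lambda,\partial)$ is asymmetric. Its defect is $2$ if $\operatorname{char}k\neq2$ and $4$ if $\operatorname{char}k=2$.
\end{proposition}

\begin{proof}
We have
\[
\partial^2=\begin{pmatrix}a^2+bc&ab+bd\\ca+dc&cb+d^2\end{pmatrix}=\begin{pmatrix}0+0&p-p\\q-q&0+0\end{pmatrix}=0 .
\]
Both $\partial$ and $\partial^\top$ raise degrees by one and kill $\Lambda_2^2$, so the rank of each is the sum of its ranks on $k^2$ and on $\Lambda_1^2$. On $k^2$ both have rank $2$, because their columns are linearly independent. On $\Lambda_1^2$ we read off from the table the values of $\partial(v,0)=(av,cv)$, $\partial(0,v)=(bv,dv)$, $\partial^\top(v,0)=(av,bv)$ and $\partial^\top(0,v)=(cv,dv)$: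
\[
\begin{array}{c|ccccc}
v&a&b&c&d&u\\\hline
\partial(v,0)&(0,q)&(p,0)&(q,s)&(r,-q)&(s,0)\\
\partial(0,v)&(p,r)&(0,-p)&(0,-q)&(-p,0)&(q,0)\\\hline
\partial^\top(v,0)&(0,p)&(p,0)&(q,0)&(r,-p)&(s,q)\\
\partial^\top(0,v)&(q,r)&(0,-p)&(s,-q)&(-q,0)&(0,0)
\end{array}
\]
The space $\partial(\Lambda_1^2)$ contains $(p,0),(q,0),(s,0),(0,p),(0,q)$, and also $(r,0)=(r,-q)+(0,q)$, $(0,r)=(p,r)-(p,0)$ and $(0,s)=(q,s)-(q,0)$. So it is all of $\Lambda_2^2$, and $\partial$ has rank $2+8=10$. Since $\dim_k\Lambda^2=20$, Lemma~\ref{lem:T} shows that $\partial$ is exact.

The space $\partial^\top(\Lambda_1^2)$ contains $(p,0),(q,0),(0,p)$, and $(r,0)=(r,-p)+(0,p)$, $(0,r)=(q,r)-(q,0)$. It is spanned by these five basis vectors together with $(s,q)$ and $(s,-q)$. The last two lie in the span of the further basis vectors $(s,0)$ and $(0,q)$; they are independent if $\operatorname{char}k\neq2$ and equal if $\operatorname{char}k=2$. So $\partial^\top$ has rank $2+7=9$ or $2+6=8$, and $h=20-18=2$ or $h=20-16=4$.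
\end{proof}

\section{The counterexample}\label{sec:construction}

Fix an asymmetric pair $(\Lambda,\partial)$ with $\partial\in M_n(\Lambda)$, defect $h$ and $\ell=\dim_k\Lambda$.

\subsection*{The ring $E$}

We want $\partial$ to appear as multiplication by an element of a ring. Since $\partial$ is $\Lambda$-linear of square zero, $G=\Lambda^n$ is a module over $\Lambda[x]/(x^2)=\Lambda\otimes_kT$ with $x$ acting as $\partial$. A module is placed inside a ring by the trivial extension: for a ring $S$ and an $S$-module $G$, the ring $S\ltimes G$ is the $S$-module $S\oplus G$ with product $(s,g)(s',g')=(ss',sg'+s'g)$. Put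
\[
E=(\Lambda\otimes_kT)\ltimes G .
\]
It is an algebra over both $\Lambda$ and $T$. For the pair of Proposition~\ref{prop:matrix},
\[
E\cong\Lambda[x,y_1,y_2]/(x^2,\ y_1^2,\ y_1y_2,\ y_2^2,\ xy_1-ay_1-cy_2,\ xy_2-by_1-dy_2),
\]
because the right side is spanned over $\Lambda$ by $1,x,y_1,y_2$ and maps these elements to a $\Lambda$-basis of $E$, with $y_1,y_2$ going to the standard basis of $G$.

\begin{proposition}\label{prop:E}
The ring $E$ is a finite-dimensional local $k$-algebra with residue field $k$. It is free of rank $n+2$ over $\Lambda$ and free of rank $(n+2)\ell/2$ over $T$. The element $x$ is exact on $E$, and $\dim_kH(x;\omega_{E/\Lambda})=h$.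
\end{proposition}

\begin{proof}
The ideal generated by $\mathfrak{m}_\Lambda$, $x$ and $G$ is nilpotent with quotient $k$, so $E$ is local with residue field $k$. The elements $1$, $x$ and the standard basis of $G$ form a $\Lambda$-basis of $E$. In this basis $x$ acts on $E$ by the block diagonal matrix whose blocks are the first matrix in \eqref{eq:block} and $\partial$. Both blocks are exact, so $x$ is exact on $E$, and $E$ is $T$-free of rank $\frac12\dim_kE$ by Lemma~\ref{lem:T}. On $\omega_{E/\Lambda}$ the blocks are the second matrix in \eqref{eq:block}, which is exact, and $\partial^\top$. Hence $H(x;\omega_{E/\Lambda})\cong\ker\partial^\top/\operatorname{im}\partial^\top$.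
\end{proof}

Together with Lemma~\ref{lem:cyclic}, this completes task (1).

\subsection*{The ring $R$ and the module $C$}

The module $E/xE$ has the nonzero annihilator $xE$, so it is not semidualizing over $E$; this is the difficulty in task (2). The way around it is that $E/xE=k\otimes_TE$ is extended from $T$. Suppose that $E'$ is a ring, finite free over $T$, with a semidualizing module $N$ that is \emph{not} free over $T$. Then $R=E'\otimes_TE$ is finite free over $E$, the module $N\otimes_{E'}R=N\otimes_TE$ is semidualizing over $R$, and each summand $k$ of the $T$-module $N$ contributes a summand $E/xE$. Such $E'$ and $N$ again require an element $x$ that is exact on the ring and not exact on a semidualizing module, and a second copy of $E$ provides them.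

Let $\Gamma$ be a second copy of $\Lambda$ and let $E'$ be the corresponding copy of $E$. Put
\[
R=E'\otimes_TE,\qquad A=\operatorname{Hom}_\Lambda(R,\Lambda),\qquad B=\operatorname{Hom}_E(R,E),\qquad C=D_\Gamma\otimes_\Gamma R,
\]
where $D_\Gamma=\operatorname{Hom}_k(\Gamma,k)$. The rings fit into the diagram
\[
\begin{array}{ccccc}
 & & & &\Gamma\\
 & & & &\downarrow\\
 & &T&\longrightarrow&E'\\
 & &\downarrow& &\downarrow\\
\Lambda&\longrightarrow&E&\longrightarrow&R
\end{array}
\]
in which the bottom row defines $A$ and $B$ and the right column defines $C$. All maps are finite free: the four maps into $E$ and $E'$ by Proposition~\ref{prop:E}, and $E\to R$ and $E'\to R$ as base changes of $T\to E'$ and $T\to E$.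

\begin{theorem}\label{thm:general}
Let $(\Lambda,\partial)$ be an asymmetric pair of defect $h$. Then $R$ is a finite-dimensional local $k$-algebra with residue field $k$, the modules $A$, $B$, $C$ are semidualizing, $B$ is totally $A$-reflexive, $C$ is totally $B$-reflexive, and
\[
\operatorname{length}_R\operatorname{Ext}^i_R(C,A)=h^2\neq0\qquad\text{for all }i\geq1 .
\]
\end{theorem}

\begin{proof}
\emph{The ring.} The ideal $\mathfrak{m}_{E'}\otimes_kE+E'\otimes_k\mathfrak{m}_E$ of the finite-dimensional algebra $E'\otimes_kE$ is nilpotent with quotient $k$. So $E'\otimes_kE$ is local with residue field $k$, and so is its quotient $R$, which is nonzero because it is free of positive rank over $E$. Every simple $R$-module is $k$, so length over $R$ equals dimension over $k$.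

\emph{The modules.} Corollary~\ref{cor:tower}, applied to $\Lambda\to E\to R$, shows that $A$ and $B$ are semidualizing and that $B$ is totally $A$-reflexive. The module $D_\Gamma$ is semidualizing over $\Gamma$ by Example~\ref{ex:field}, and $\Gamma\to R$ is flat, so $C$ is semidualizing by Lemma~\ref{lem:flat}.

\emph{The $E$-module $C$.} Let $N=D_\Gamma\otimes_\Gamma E'$, a finite-dimensional $E'$-module, so that $C=N\otimes_TE$ with $E$ acting on the second factor. Adjunction and the $\Gamma$-isomorphism $\Gamma\cong\operatorname{Hom}_k(D_\Gamma,k)$ give isomorphisms of $E'$-modules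
\[
\operatorname{Hom}_k(N,k)\cong\operatorname{Hom}_\Gamma(E',\operatorname{Hom}_k(D_\Gamma,k))\cong\operatorname{Hom}_\Gamma(E',\Gamma)=\omega_{E'/\Gamma}.
\]
By Lemma~\ref{lem:T} and Proposition~\ref{prop:E}, $\dim_kH(x;N)=\dim_kH(x;\omega_{E'/\Gamma})=h$. So $N\cong T^m\oplus k^h$ as $T$-modules for some $m$, and
\begin{equation}\label{eq:C}
C\cong E^m\oplus(E/xE)^h\qquad\text{as $E$-modules}.
\end{equation}

\emph{Conclusion.} By \eqref{eq:C}, Lemma~\ref{lem:cyclic}(a) and Lemma~\ref{lem:elementary}(a), $C$ is totally reflexive over $E$. Hence $C$ is totally $B$-reflexive by Corollary~\ref{cor:tower}. For $i\geq1$, the same corollary, the freeness of $E$ over $\Lambda$ and Lemma~\ref{lem:cyclic}(c) give $k$-linear isomorphisms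
\[
\operatorname{Ext}^i_R(C,A)\cong\operatorname{Ext}^i_\Lambda(C,\Lambda)\cong\operatorname{Ext}^i_\Lambda(E/xE,\Lambda)^h\cong H(x;\omega_{E/\Lambda})^h,
\]
and the last space has dimension $h\cdot h$ by Proposition~\ref{prop:E}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:general} to the pair of Proposition~\ref{prop:matrix}, for which $h^2$ is $4$ or $16$. Here $E$ and $E'$ are free of rank $4\cdot10/2=20$ over $T$, so $R$ is free of rank $400$ over $T$ and $\dim_kR=800$.
\end{proof}

\begin{remark}
Each condition on $\partial$ is used once for each copy of $E$. Exactness of $\partial$ makes $E'$ free over $T$, so that $R$ is free over $E$ and Corollary~\ref{cor:tower} applies; it also makes $x$ exact on $E$, so that $E'\to R$ is flat and $E/xE$ is totally reflexive over $E$. Inexactness of $\partial^\top$ puts $h$ copies of $E/xE$ into $C$ and gives each of them Ext modules of dimension $h$ over $k$; this explains the value $h^2$. If $\partial^\top$ were exact too, \eqref{eq:C} would make $C$ free over $E$, hence over $\Lambda$, and $C$ would be totally $A$-reflexive by Lemma~\ref{lem:relative}(c).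
\end{remark}

\begin{remark}
The proof uses only that $C$ is semidualizing and satisfies \eqref{eq:C}. The module $\omega_{E'/\Gamma}\otimes_{E'}R$ has both properties, by Lemmas~\ref{lem:relative}(b), \ref{lem:flat} and~\ref{lem:T}, and could replace $C$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:dimension}]
Take $R,A,B,C$ from Theorem~\ref{thm:main} and let $S=R[[t_1,\dots,t_e]]$. Expanding coefficients in a $k$-basis of $R$ shows that $S\cong R\otimes_kk[[t_1,\dots,t_e]]$, a finite free module over $k[[t_1,\dots,t_e]]$. A power series with invertible constant term is invertible, so $S$ is local with maximal ideal $\mathfrak{n}=\mathfrak{m}_RS+(t_1,\dots,t_e)$ and residue field $k$. If $\mathfrak{m}_R^j=0$, then $\mathfrak{n}^j\subseteq(t_1,\dots,t_e)\subseteq\mathfrak{n}$, so $S$ is complete. The sequence $t_1,\dots,t_e$ is $S$-regular by freeness and $S/(t_1,\dots,t_e)=R$ is artinian. Hence $e\leq\operatorname{depth}S\leq\dim S\leq e$, and $S$ is Cohen--Macaulay of dimension $e$. The functor $-\otimes_RS=-\otimes_kk[[t_1,\dots,t_e]]$ is exact and takes nonzero modules to nonzero modules. By Lemma~\ref{lem:flat},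 the modules $A\otimes_RS$, $B\otimes_RS$, $C\otimes_RS$ have the required properties.
\end{proof}

\section{When transitivity holds}\label{sec:criterion}

In this section $(R,\mathfrak{m},k)$ is a local ring and $A$ is a semidualizing $R$-module. Complexes are indexed homologically. We use two standard facts: if $I$ is a complex of injective modules with $I_j=0$ for $j\gg0$, then $\operatorname{Hom}_R(-,I)$ preserves quasi-isomorphisms; if $L$ is a complex of projective modules with $L_j=0$ for $j\ll0$, then $\operatorname{Hom}_R(L,-)$ preserves quasi-isomorphisms.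

Fix an injective resolution $A\to I$, so $I_j=0$ for $j>0$, and put $X^\dagger=\operatorname{Hom}_R(X,I)$ for a complex $X$. This complex represents $\mathbf{R}\mathrm{Hom}_R(X,A)$, and $H_{-i}(M^\dagger)=\operatorname{Ext}^i_R(M,A)$ for a module $M$. The biduality map $\eta_X\colon X\to X^{\dagger\dagger}$, $\eta_X(z)(\phi)=(-1)^{|z||\phi|}\phi(z)$, is a natural chain map. The computation in Lemma~\ref{lem:elementary}(b), in which the sign now occurs twice, gives
\begin{equation}\label{eq:triangle}
(\eta_X)^\dagger\circ\eta_{X^\dagger}=\operatorname{id}_{X^\dagger}.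
\end{equation}

\begin{lemma}\label{lem:eta}
If $M$ is a totally $A$-reflexive module, then $\eta_M$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Let $M^*=\operatorname{Hom}_R(M,A)$. The Ext conditions say that the maps $\iota\colon M^*\to M^\dagger$ and $\iota'\colon M^{**}\to(M^*)^\dagger$ induced by $A\to I$ are quasi-isomorphisms. The maps $\iota^\dagger\circ\eta_M$ and $\iota'\circ\delta^A_M$ from $M$ to $(M^*)^\dagger$ both send $m$ to $(\phi\mapsto\phi(m))$. Since $\iota^\dagger$, $\iota'$ and $\delta^A_M$ are quasi-isomorphisms, so is $\eta_M$.
\end{proof}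

Identity \eqref{eq:triangle} will give information about $(\eta_X)^\dagger$, while we need information about $\eta_X$. The next lemma bridges this gap. It is the only place where $R$ must be local, and it needs finiteness of homology for Nakayama's lemma.

\begin{lemma}\label{lem:detect}
Let $K$ be a complex such that each $H_i(K)$ is finitely generated and $H_i(K)=0$ for $i\ll0$. If $K^\dagger$ is acyclic, then $K$ is acyclic.
\end{lemma}

\begin{proof}
Suppose not, and let $m$ be least with $H_m(K)\neq0$. Choose a quasi-isomorphism $F\to K$, where $F$ is a complex of free modules with $F_i=0$ for $i<m$. Then $H_m(F)=\operatorname{coker}(F_{m+1}\to F_m)$, so $H_m(k\otimes_RF)\cong k\otimes_RH_m(K)\neq0$ by right exactness and Nakayama's lemma. Also $A\neq0$, because $\operatorname{Hom}_R(A,A)\cong R$. A nonzero finitely generated module over a local ring has finite depth $g$, and $\operatorname{Ext}^g_R(k,A)\neq0$. Thus $\operatorname{Hom}_R(k,I)$ is not acyclic. Over the field $k$ every complex is homotopy equivalent to its homology with zero differential, so $\operatorname{Hom}_k(k\otimes_RF,\operatorname{Hom}_R(k,I))$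 is not acyclic either. By adjunction,
\[
\operatorname{Hom}_k(k\otimes_RF,\operatorname{Hom}_R(k,I))\cong\operatorname{Hom}_R(k\otimes_RF,I)\cong\operatorname{Hom}_R(k,F^\dagger).
\]
The complex $F^\dagger$ is acyclic because $K^\dagger$ is. Its terms are products of modules $\operatorname{Hom}_R(F_i,I_j)$, hence injective, and they vanish in degrees above $-m$. An acyclic complex of injective modules that vanishes in high degrees is split exact, so $\operatorname{Hom}_R(k,F^\dagger)$ is acyclic. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]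
Let $L$ be a free resolution of $Q$ and put $X=P\otimes_RL$. This complex represents $P\otimes^{\mathbf{L}}_RQ$, and $H_i(X)=\operatorname{Tor}^R_i(P,Q)$. Since $B$ is totally $A$-reflexive, $B\cong\operatorname{Hom}_R(P,A)\to P^\dagger$ is a quasi-isomorphism. Since $C$ is totally $B$-reflexive, $C\cong\operatorname{Hom}_R(Q,B)\to\operatorname{Hom}_R(L,B)$ is a quasi-isomorphism. So the composite
\[
\gamma\colon C\to\operatorname{Hom}_R(L,B)\to\operatorname{Hom}_R(L,P^\dagger)\cong X^\dagger
\]
is a quasi-isomorphism, which is the first assertion.

(ii)$\Rightarrow$(i). By \eqref{eq:adjunction}, $C$ is the $A$-dual of the totally $A$-reflexive module $P\otimes_RQ$. So $C$ is totally $A$-reflexive by Lemma~\ref{lem:elementary}(b), and dualizing again gives $\operatorname{Hom}_R(C,A)\cong P\otimes_RQ$. The vanishing of Tor is not needed for this implication.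

(i)$\Rightarrow$(ii). Let $U=\operatorname{Hom}_R(C,A)$. By (i), $C^\dagger$ has homology $U$ in degree $0$ and no other homology, and the same holds for $X^{\dagger\dagger}$ by the quasi-isomorphism $\gamma^\dagger\colon X^{\dagger\dagger}\to C^\dagger$. It suffices to show that $\eta_X$ is a quasi-isomorphism. Indeed, then $\operatorname{Tor}^R_i(P,Q)=0$ for $i\geq1$ and $P\otimes_RQ\cong U$, which is totally $A$-reflexive by Lemma~\ref{lem:elementary}(b).

Naturality gives $\eta_{X^\dagger}\circ\gamma=\gamma^{\dagger\dagger}\circ\eta_C$. Here $\gamma$ and $\gamma^{\dagger\dagger}$ are quasi-isomorphisms, and so is $\eta_C$ by Lemma~\ref{lem:eta}. Hence $\eta_{X^\dagger}$ is a quasi-isomorphism, and then so is $(\eta_X)^\dagger$ by \eqref{eq:triangle}. Let $K$ be the mapping cone of $\eta_X$. Up to a shift, $K^\dagger$ is the mapping cone of $(\eta_X)^\dagger$, so it is acyclic. The exact sequences $H_i(X^{\dagger\dagger})\to H_i(K)\to H_{i-1}(X)$ show that $H_i(K)$ is finitely generated for all $i$ and zero for $i<0$. By Lemma~\ref{lem:detect}, $K$ is acyclic, so $\eta_X$ is a quasi-isomorphism.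
\end{proof}

The complex $P\otimes^{\mathbf{L}}_RQ$ always has a module as its $A$-dual, but it need not be a module itself. The counterexample shows this in every degree.

\begin{remark}
For $R,A,B,C$ as in Theorem~\ref{thm:general}, $\operatorname{Tor}^R_i(P,Q)$ has length $h^2$ for all $i\geq1$. To see this, let $W=\omega_{E/\Lambda}$. By Lemma~\ref{lem:relative}(a), $P\cong\operatorname{Hom}_\Lambda(\operatorname{Hom}_E(R,E),\Lambda)$ and $Q\cong\operatorname{Hom}_E(C,E)$ as $R$-modules. The $R$-linear map $R\otimes_EW\to\operatorname{Hom}_\Lambda(\operatorname{Hom}_E(R,E),\Lambda)$, $r\otimes w\mapsto(\phi\mapsto w(\phi(r)))$, is bijective, because it is additive in the finite free $E$-module $R$ and is the identity of $W$ when $R$ is replaced by $E$. As $R$ is flat over $E$, this gives $\operatorname{Tor}^R_i(P,Q)\cong\operatorname{Tor}^E_i(W,Q)$. By \eqref{eq:C} and Lemma~\ref{lem:cyclic}(a), $Q\cong E^m\oplus(E/xE)^h$ as $E$-modules. So $\operatorname{Tor}^R_i(P,Q)\cong H(x;W)^h$ for $i\geq1$ by Lemma~\ref{lem:cyclic}(b), and $\dim_kH(x;W)=h$ by Proposition~\ref{prop:E}.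
\end{remark}

\begin{thebibliography}{9}

\bibitem{SW}
Sean Sather-Wagstaff, \emph{Bass Numbers and Semidualizing Complexes}, arXiv:0812.0643 (2008).

\end{thebibliography}
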